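\title{Preperiodic points of unbounded height for cohomologically hyperbolic maps}

\begin{abstract}
We show that the rational self-map of $\mathbb P^2$ over $\overline{\mathbb Q}$ extending $(x,y)\mapsto(y,\,y^3+3x^2)$ is cohomologically hyperbolic and that, for every non-empty Zariski open set $U$, the preperiodic points whose orbit lies in $U$ have unbounded height. This answers a question of Matsuzawa and Sano. More generally, an $i$-cohomologically hyperbolic map with this property exists in dimension $N$ if and only if $1\le i\le N-1$. The proof uses two primes. At $3$ the map acts on its periodic points as a Frobenius element, and suitable backward orbits of periodic points escape to infinity. At $2$ the map reduces to a bijection, which yields Zariski density of the periodic points.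
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Dynamical degrees and heights}\label{ss:defs}

Varieties are irreducible and reduced, and a variety over $\overline{\mathbb Q}$ is identified with its set of $\overline{\mathbb Q}$-points. Let $X$ be a projective variety over $\overline{\mathbb Q}$ of dimension $N$, and let $f\colon X\dashrightarrow X$ be a dominant rational map with indeterminacy locus $I_f$. Let $\Gamma_n\subset X\times X$ be the closure of the graph of $f^n$, with projections $\pi_1,\pi_2\colon\Gamma_n\to X$, and let $H$ be an ample divisor on $X$. For $0\le i\le N$ put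
\[
(f^n)^*H^i\cdot H^{N-i}=\pi_2^*H^i\cdot\pi_1^*H^{N-i},\qquad d_i(f)=\lim_{n\to\infty}\big((f^n)^*H^i\cdot H^{N-i}\big)^{1/n}.
\]
We take as standard that the limit exists and does not depend on $H$. The \emph{dynamical degree} $d_i(f)$ is the exponential rate at which the degree of the preimage under $f^n$ of a general complete intersection of codimension $i$ grows. The two extreme degrees are elementary. The projection $\pi_1$ is birational, and $\pi_2$ is generically finite of degree $e^n$, where $e\ge1$ is the topological degree of $f$, that is, the number of preimages of a general point. The projection formula therefore gives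
\begin{equation}\label{eq:extreme}
d_0(f)=1,\qquad d_N(f)=e .
\end{equation}
The map $f$ is \emph{$i$-cohomologically hyperbolic} if $d_i(f)>d_j(f)$ for all $j\ne i$, and \emph{cohomologically hyperbolic} if this holds for some $i$.

Let $X_f(\overline{\mathbb Q})$ be the set of points $P$ with $f^n(P)\notin I_f$ for all $n\ge0$. For such $P$ the orbit $O_f(P)=\{f^n(P)\mid n\ge0\}$ is defined. The point $P$ is \emph{preperiodic} if $f^{m+n}(P)=f^m(P)$ for some $m\ge0$, $n\ge1$, and \emph{periodic} if this holds with $m=0$.

A subset of $X$ is \emph{height bounded} if a Weil height associated with an ample divisor is bounded on it; the choice of divisor does not matter. On $\mathbb A^M\subset\mathbb P^M$ we use the standard height: if $P=(y_0,\dots,y_{M-1})$ has coordinates in a number field $K$, then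
\begin{equation}\label{eq:height}
h(P)=\sum_v\frac{[K_v:\mathbb Q_v]}{[K:\mathbb Q]}\log\max\big(1,|y_0|_v,\dots,|y_{M-1}|_v\big),
\end{equation}
where $v$ runs over the places of $K$ and $|\cdot|_v$ extends the usual absolute value of $\mathbb Q$ below $v$. Every term is nonnegative, and $\sum_{v\mid p}[K_v:\mathbb Q_p]=[K:\mathbb Q]$ for each prime $p$.

\subsection{The question}\label{ss:question}

The model case is a morphism $f\colon\mathbb P^N\to\mathbb P^N$ of degree $d\ge2$. Here $f^*H\sim dH$, so $d_i(f)=d^i$ and $f$ is $N$-cohomologically hyperbolic. The functoriality of heights gives $h(f(P))\ge d\,h(P)-C$. Hence a point of height greater than $C/(d-1)$ has an orbit of unbounded height, and the preperiodic points form a height bounded set.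

For general maps two precautions are needed. Some condition on the degrees is necessary: for the identity all $d_i$ equal $1$ and every point is periodic. One must also discard a proper closed subset. The map $[X:Y:Z]\mapsto[YZ^2:Y^3+3X^2Z:Z^3]$, which is the example of this paper, has $I_f=\{[1:0:0]\}$ and sends every other point of the line $Z=0$ to the fixed point $[0:1:0]$; so a whole line consists of preperiodic points for a trivial reason. For a non-empty Zariski open $U\subset X$ we therefore consider
\[
\operatorname{Pre}(f,U)=\{P\in X_f(\overline{\mathbb Q})\mid P\text{ is preperiodic and }O_f(P)\subset U\}.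
\]
Two results are known.
\begin{enumerate}
\item[(a)] If $f$ is cohomologically hyperbolic, there is a non-empty open $U\subset X$ such that the set of periodic points in $\operatorname{Pre}(f,U)$ is height bounded.
\item[(b)] If $f$ is $N$-cohomologically hyperbolic, there is a non-empty open $U\subset X$ such that $\operatorname{Pre}(f,U)$ is height bounded.
\end{enumerate}
Say that $f$ has \emph{property $(\ast)$} if $\operatorname{Pre}(f,U)$ fails to be height bounded for \emph{every} non-empty open $U\subset X$. Matsuzawa and Sano \cite{MS} ask:

\medskip
\noindent\textbf{Question.} \emph{Is there a cohomologically hyperbolic map on a projective variety over $\overline{\mathbb Q}$ with property $(\ast)$?}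
\medskip

A preperiodic point consists of a cycle and a tail that leads into it. By (a) the cycles cause no trouble on a suitable $U$, so the question is whether heights can grow as one moves \emph{backward} along a tail. A birational map has no tails on an open set $U$ on which it is injective: if $O_f(P)\subset U$ and $f^{m+n}(P)=f^m(P)$ with $m\ge1$, then $f^{m+n-1}(P)=f^{m-1}(P)$, so $P$ is periodic. By (a), (b) and \eqref{eq:extreme}, an $i$-cohomologically hyperbolic map with property $(\ast)$ thus has $i<N$ and $d_i>d_N\ge2$. For a morphism of $\mathbb P^N$ a backward step divides the height by $d$, up to a constant. When an intermediate degree exceeds $d_N$ this can reverse: solving $(y,y^3+3x^2)=(u,v)$ for $x$ extracts a square root of a cubic expression, and so may multiply sizes by $3/2$. This suggests that the answer is yes.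

\subsection{Results}

For $M\ge2$ let $f_M\colon\mathbb A^M\to\mathbb A^M$ be the polynomial map
\[
f_M(x_0,\dots,x_{M-1})=(x_1,\dots,x_{M-1},\;x_{M-1}^3+3x_0^2),
\]
also viewed as a rational self-map of $\mathbb P^M$. It is defined on $\mathbb A^M$ and maps $\mathbb A^M$ to itself, so $\mathbb A^M(\overline{\mathbb Q})\subset(\mathbb P^M)_{f_M}(\overline{\mathbb Q})$.

\begin{theorem}\label{thm:A}
Let $M\ge2$ and $f=f_M$. The map $f\colon\mathbb P^M\dashrightarrow\mathbb P^M$ is $1$-cohomologically hyperbolic. For every non-empty Zariski open $U\subset\mathbb P^M$ and every $n\ge1$ there is a preperiodic point $R\in\mathbb A^M(\overline{\mathbb Q})$ with $O_f(R)\subset U$ and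
\[
h(R)\ge\Big((3/2)^{\lfloor(n-1)/(M-1)\rfloor}-1\Big)\log3 .
\]
Hence $f$ has property $(\ast)$.
\end{theorem}

The answer to the Question is therefore yes, already for $f_2(x,y)=(y,y^3+3x^2)$ on $\mathbb P^2$. This map has $d_2=2$ and $d_1=3$, the smallest integers compatible with $d_1>d_2\ge2$.

\begin{theorem}\label{thm:B}
Let $N\ge1$ and $0\le i\le N$. There exist a projective variety $X$ over $\overline{\mathbb Q}$ of dimension $N$ and an $i$-cohomologically hyperbolic map on $X$ with property $(\ast)$ if and only if $1\le i\le N-1$.
\end{theorem}

The proofs rest on Hensel's lemma, B\'ezout's theorem and the Kleiman--Bertini theorem, which are recalled where they are used. Of the results quoted above, only (b) enters a proof, namely the ``only if'' part of Theorem~\ref{thm:B}.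

\section{A tail in the plane}\label{sec:plane}

Let $f(x,y)=(y,y^3+3x^2)$, and let $|\cdot|$ be any absolute value on $\overline{\mathbb Q}$ with $|3|=1/3$. The preimages of $(u,v)$ are the points $(x,u)$ with $3x^2=v-u^3$. Consider the region
\[
E=\{(u,v):\ |u|>1,\ |u|^3>|v|\}.
\]
If $(u,v)\in E$, then $|x|^2=3|u|^3$, so $|x|>|u|>1$ and $|x|^3>|u|$. Thus both preimages lie in $E$ again, and $\log_3|x|=(3\log_3|u|+1)/2$. Once a backward orbit enters $E$, it escapes to infinity at the rate $3/2$. It remains to get from a cycle into $E$.

The fixed points of $f$ are the points $(a,a)$ with $a=a^3+3a^2$, that is, $a=0$ or $a^2+3a-1=0$. The origin is its own only preimage and has no tail. The two other values of $a$ are algebraic integers with product $-1$, so $|a|=1$. The preimages of $P=(a,a)$ are $(\pm a,a)$; take $R_1=(-a,a)$, the one off the cycle. A preimage $R_2=(u_2,-a)$ of $R_1$ satisfies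
\[
3u_2^2=a+a^3=2a^3+3a^2 .
\]
On the cycle, the difference $a-a^3=3a^2$ is divisible by $3$, and this compensates the division by $3$. The change of sign destroys the cancellation: the right side now has absolute value $1$, so $|u_2|=3^{1/2}$ and $R_2\in E$. Choose further preimages $R_k=(u_k,u_{k-1})$ of $R_{k-1}$ arbitrarily. The numbers $t_k=\log_3|u_k|$ satisfy $t_{k+1}+1=\frac32(t_k+1)$, so
\[
t_k=(3/2)^{k-1}-1=\tfrac12,\ \tfrac54,\ \tfrac{19}8,\ \dots\qquad(k=2,3,4,\dots).
\]
This holds at \emph{every} place above $3$. These places have total weight $1$ in \eqref{eq:height}, so $h(R_k)\ge t_k\log3$. Escape at a single place would not be enough, because the weight of one place can shrink as the field of definition grows.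

This computation does not yet give property $(\ast)$, since $U$ may omit the fixed point, or any finite set of cycles. Given $U$ and $n$, we need a periodic point $P$ whose whole cycle, and a tail of length $n$ above it, lie in $U$. The proof of Theorem~\ref{thm:A} supplies this in the following steps.
\begin{itemize}
\item Every nonzero periodic point has $3$-adic unit coordinates, and $f$ acts on periodic points as one element $\sigma\in\operatorname{Gal}(\overline{\mathbb Q}/\mathbb Q)$ (Section~\ref{sec:three}).
\item Periodic points are Zariski dense (Section~\ref{sec:two}).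
\item Density places one point of a cycle outside a closed set defined over $\mathbb Q$, and $\sigma$ carries this to the whole cycle (Section~\ref{sec:avoid}).
\item The computation above extends to every nonzero cycle and every $M$ (Section~\ref{sec:tails}).
\end{itemize}
Section~\ref{sec:degrees} bounds the dynamical degrees, and Section~\ref{sec:proofs} assembles both theorems.

\section{Periodic points at the prime 3}\label{sec:three}

\subsection{The recurrence}

Fix $M\ge2$ and write $f=f_M$. Orbits of $f$ are solutions of the recurrence
\begin{equation}\label{eq:rec}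
a_{k+M}=a_{k+M-1}^3+3a_k^2 :
\end{equation}
the relation \eqref{eq:rec} says exactly that $f(a_k,\dots,a_{k+M-1})=(a_{k+1},\dots,a_{k+M})$. Define $\xi_k\in\mathbb Z[x_0,\dots,x_{M-1}]$ by $\xi_k=x_k$ for $0\le k\le M-1$ and $\xi_{k+M}=\xi_{k+M-1}^3+3\xi_k^2$ for $k\ge0$. Then $f^k=(\xi_k,\dots,\xi_{k+M-1})$.

Over any field, a point $P$ with $f^n(P)=P$ gives a sequence $(\xi_k(P))_{k\ge0}$ of period $n$, which extends by periodicity to a solution $(a_k)_{k\in\mathbb Z}$ of \eqref{eq:rec} with $P=(a_0,\dots,a_{M-1})$; we call it the \emph{sequence of $P$}. Conversely, every solution of period $n$ arises in this way. So the points with $f^n(P)=P$ correspond to the common zeros of the $n$ polynomials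
\begin{equation}\label{eq:F}
F_k=X_{k+1}-X_k^3-3X_{k+1-M}^2\qquad(k\in\mathbb Z/n)
\end{equation}
in the $n$ unknowns $X_k$, $k\in\mathbb Z/n$. Let $\operatorname{Per}$ be the set of periodic points of $f$ in $\mathbb A^M(\overline{\mathbb Q})$; it contains the origin $0$.

\begin{lemma}\label{lem:basic}
\begin{enumerate}
\item[(i)] Over an algebraically closed field of characteristic $\ne3$, the map $f\colon\mathbb A^M\to\mathbb A^M$ is a finite surjective morphism, hence closed. In characteristic $0$ its topological degree is $2$. In characteristic $2$ it is bijective.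
\item[(ii)] For $t\ge0$ the polynomial $\xi_{M-1+t}$ equals $x_{M-1}^{3^t}$ plus terms of degree less than $3^t$.
\item[(iii)] Every common zero of \eqref{eq:F} in a field of characteristic $0$ has coordinates algebraic over $\mathbb Q$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) The equation $y=f(x)$ is equivalent to $x_j=y_{j-1}$ for $1\le j\le M-1$ and $x_0^2=(y_{M-1}-y_{M-2}^3)/3$. So $f$ is surjective, and the coordinate ring of the source is generated by $1$ and $x_0$ as a module over that of the target. A point with $y_{M-1}\ne y_{M-2}^3$ has two preimages in characteristic $0$; in characteristic $2$ square roots are unique.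

(ii) We use induction on $t$; the case $t=0$ is the definition. If the claim holds up to $t$, then $\deg\xi_t\le3^t$, because $\xi_t$ is a coordinate or one of $\xi_{M-1},\dots,\xi_{M-1+t}$. In $\xi_{M+t}=\xi_{M-1+t}^3+3\xi_t^2$ the second term has degree at most $2\cdot3^t<3^{t+1}$.

(iii) Modulo the $F_k$, each $X_k^3$ is congruent to a polynomial of degree at most $2$. Repeating this reduction shows that $\mathbb Q[X]/(F_k)_k$ is spanned over $\mathbb Q$ by the monomials with all exponents at most $2$. So it is finite-dimensional, and each $X_k$ satisfies a nonzero polynomial equation over $\mathbb Q$.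
\end{proof}

We study \eqref{eq:F} $p$-adically, with two standard tools.

\emph{Hensel's lemma.} Let $\mathcal O$ be a complete discrete valuation ring with residue field $\kappa$, and let $G_1,\dots,G_n\in\mathcal O[X_1,\dots,X_n]$. If $\bar a\in\kappa^n$ is a common zero of the reductions $\bar G_k$ and $\det(\partial\bar G_k/\partial X_j)(\bar a)\ne0$, then there is a unique common zero $a\in\mathcal O^n$ of the $G_k$ that reduces to $\bar a$.

\emph{Unramified extensions.} For each $n$, the field $\mathbb Q_p$ has a unique unramified extension $\mathbb Q_{p^n}\subset\overline{\mathbb Q}_p$ of degree $n$, with residue field $\mathbb F_{p^n}$. Their union $\mathbb Q_p^{\mathrm{ur}}$ has a unique automorphism $\varphi$ over $\mathbb Q_p$, the Frobenius, such that $\varphi(u)$ has residue $\bar u^{\,p}$ whenever $|u|\le1$; it preserves each $\mathbb Q_{p^n}$.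

\subsection{The map as a Frobenius element}

The coefficient $3$ is chosen so that \eqref{eq:rec} reduces modulo $3$ to $a_{k+1}=a_k^3$. Fix an embedding $\overline{\mathbb Q}\subset\overline{\mathbb Q}_3$, with $|3|=1/3$. Extend $\varphi$ to an automorphism of $\overline{\mathbb Q}_3$ over $\mathbb Q_3$. The extension permutes the roots of each rational polynomial, so it restricts to an element $\sigma\in\operatorname{Gal}(\overline{\mathbb Q}/\mathbb Q)$.

\begin{proposition}\label{prop:frob}
Let $P\in\operatorname{Per}$ have sequence $(a_k)$ of period $n$.
\begin{enumerate}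
\item[(i)] Either $a_k=0$ for all $k$, or $|a_k|=1$ for all $k$.
\item[(ii)] All $a_k$ lie in $\mathbb Q_{3^n}$, and $\varphi(a_k)=a_{k+1}$. Thus $\sigma(P)=f(P)$.
\end{enumerate}
\end{proposition}

\begin{proof}
We use \eqref{eq:rec} in the form $a_{k+1}=a_k^3+3a_{k+1-M}^2$.

(i) Let $\mu=\max_k|a_k|$, which exists by periodicity. Suppose $\mu>1$ and choose $k$ with $|a_k|=\mu$. Then $|a_k^3|=\mu^3>\mu^2/3\ge|3a_{k+1-M}^2|$, so $|a_{k+1}|=\mu^3>\mu$, which is absurd. Hence $\mu\le1$, and the residues satisfy $\bar a_{k+1}=\bar a_k^3$. If no residue vanishes, then $|a_k|=1$ for all $k$. If one vanishes, then all later ones do, hence all do by periodicity, and $\mu<1$. If moreover $\mu>0$, then $|a_{k+1}|\le\max(\mu^3,\mu^2/3)<\mu$ for all $k$, which is absurd. So $\mu=0$.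

(ii) We have $\bar a_k^{3^n}=\bar a_{k+n}=\bar a_k$, so $\bar a_k\in\mathbb F_{3^n}$. Since
\[
dF_k=dX_{k+1}-3X_k^2\,dX_k-6X_{k+1-M}\,dX_{k+1-M}\equiv dX_{k+1}\pmod3,
\]
the Jacobian matrix of \eqref{eq:F} reduces to a permutation matrix, and Hensel's lemma applies at $(\bar a_k)$. It gives a zero $(a_k')$ of \eqref{eq:F} in the ring of integers of $\mathbb Q_{3^n}$ with residues $\bar a_k$. Uniqueness over the ring of integers of the finite extension $\mathbb Q_{3^n}(a_0,\dots,a_{n-1})$ gives $a_k'=a_k$. Finally, $(\varphi(a_k))_k$ is a zero of \eqref{eq:F} because the $F_k$ have integer coefficients, and $(a_{k+1})_k$ is a zero because the system is invariant under the shift of indices. Both have residues $\bar a_k^3$, so they coincide by uniqueness.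
\end{proof}

\begin{remark}\label{rem:curve}
The map $P\mapsto\bar a_0$ is a bijection from $\{P\in\mathbb A^M(\overline{\mathbb Q}):f^n(P)=P\}$ onto $\mathbb F_{3^n}$: each $t\in\mathbb F_{3^n}$ gives the residue solution $(t^{3^k})_k$, which has exactly one lift, algebraic by Lemma~\ref{lem:basic}(iii). For $M=2$, $n=1$ the three fixed points of Section~\ref{sec:plane} have residues $0,1,-1$. So periodic points are plentiful, but their reductions modulo $3$ all lie on the curve $x_{j+1}=x_j^3$, $0\le j\le M-2$. Reduction modulo $3$ therefore does not show that they are Zariski dense.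
\end{remark}

\section{Density of periodic points via the prime 2}\label{sec:two}

Modulo $2$ the situation is the opposite of Remark~\ref{rem:curve}: the term $x_0^2$ survives, it is a bijective function of $x_0$, and every point is periodic. The difficulty is to lift cycles to characteristic $0$, since the Jacobian determinant can vanish. It does not vanish for cycles through the hyperplane $x_0=0$, and these cycles fill infinitely many hypersurfaces.

\begin{proposition}\label{prop:dense}
The set $\operatorname{Per}$ is Zariski dense in $\mathbb A^M$.
\end{proposition}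

\begin{proof}
Let $\bar f(x)=(x_1,\dots,x_{M-1},x_{M-1}^3+x_0^2)$ be the reduction of $f$ modulo $2$, acting on $\overline{\mathbb F}_2^M$. By Lemma~\ref{lem:basic}(i) it is a closed continuous bijection, hence a homeomorphism for the Zariski topology. It maps each finite set $\mathbb F_{2^m}^M$ injectively to itself, so every point of $\overline{\mathbb F}_2^M$ is periodic. Let $W_0=\{x_0=0\}\subset\overline{\mathbb F}_2^M$, and fix an embedding $\overline{\mathbb Q}\subset\overline{\mathbb Q}_2$.

\emph{Step 1: if the cycle of $\bar P\in\overline{\mathbb F}_2^M$ meets $W_0$, then $\bar P$ is the reduction of a $2$-adically integral point of $\operatorname{Per}$.} Let $(\bar a_k)_{k\in\mathbb Z/n}$ be the sequence of $\bar P$; the hypothesis says that some $\bar a_k$ is $0$. Modulo $2$ we have $dF_k\equiv dX_{k+1}+X_k^2\,dX_k$. So the Jacobian matrix at $(\bar a_k)$ is the sum of the diagonal matrix with entries $\bar a_k^2$ and the matrix of the cyclic shift. For $n\ge2$, a permutation $\tau$ of $\mathbb Z/n$ contributes to the determinant only if $\tau(k)\in\{k,k+1\}$ for all $k$. If $\tau(k)=k+1$ for one $k$, then $\tau(k+1)\ne k+1$,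 so $\tau(k+1)=k+2$, and so on; thus $\tau$ is the identity or the shift. In characteristic $2$ the determinant is therefore $1+\prod_k\bar a_k^2$, and this formula also holds for $n=1$. Here it equals $1$. Hensel's lemma over the ring of integers of a field $\mathbb Q_{2^m}$ with all $\bar a_k\in\mathbb F_{2^m}$ lifts $(\bar a_k)$ to a zero $(a_k)$ of \eqref{eq:F}. By Lemma~\ref{lem:basic}(iii) the $a_k$ lie in $\overline{\mathbb Q}$, and $(a_0,\dots,a_{M-1})\in\operatorname{Per}$ reduces to $\bar P$.

\emph{Step 2: the sets $W_j=\bar f^{-j}(W_0)$, $j\ge0$, are pairwise distinct irreducible hypersurfaces.} They are irreducible because $\bar f$ is a homeomorphism, and $W_j=\{\bar\xi_j=0\}$, where $\bar\xi_j$ is nonconstant by Lemma~\ref{lem:basic}(ii). (For $M=2$ they begin with $x=0$, $\;y=0$, $\;y^3+x^2=0$, $\;(y^3+x^2)^3+y^2=0$.) Suppose $W_j=W_l$ with $d=j-l>0$. Applying the bijection $\bar f^{\,l}$ gives $W_d=W_0$, and hence $W_{md}=W_0$ for all $m\ge1$. Take $m$ with $md\ge M-1$. A polynomial whose zero set is $\{x_0=0\}$ has $x_0$ as its only irreducible factor, by the Nullstellensatz, so $\bar\xi_{md}$ is a constant times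 a power of $x_0$. But by Lemma~\ref{lem:basic}(ii) it contains a power of $x_{M-1}$ as a monomial, and $x_{M-1}\ne x_0$ since $M\ge2$.

\emph{Step 3.} Suppose a nonzero $G\in\overline{\mathbb Q}[x_0,\dots,x_{M-1}]$ vanishes on $\operatorname{Per}$. Replace $G$ by the product of its Galois conjugates and scale it, so that $G$ has coprime integer coefficients. Then $\bar G\in\mathbb F_2[x_0,\dots,x_{M-1}]$ is nonzero. Every point of $W_j$ has a cycle that meets $W_0$, so by Step 1 the polynomial $\bar G$ vanishes on $W_j$. Each $W_j$ is then an irreducible component of $\{\bar G=0\}$. There are finitely many components, which contradicts Step 2.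
\end{proof}

\section{Keeping an orbit inside an open set}\label{sec:avoid}

Density alone does not keep a cycle out of a proper closed set $D$. For fixed $m$ it provides a periodic point whose first $m$ iterates avoid $D$, but the period of that point may exceed $m$. The Galois element $\sigma$ removes this obstacle: a closed set defined over $\mathbb Q$ contains either all points of a cycle or none. The tail is handled by making the periodic point avoid the forward images of $D$. We state the result in the generality needed for Theorem~\ref{thm:B}.

\begin{proposition}\label{prop:avoid}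
Let $Y=\mathbb A^M\times\mathbb G_m^s$ with $s\ge0$, and let $F\colon Y\to Y$ be a finite morphism defined over $\mathbb Q$. Let $\mathcal P\subset Y(\overline{\mathbb Q})$ be a Zariski dense subset with $F(\mathcal P)\subset\mathcal P$, and let $\sigma\in\operatorname{Gal}(\overline{\mathbb Q}/\mathbb Q)$ satisfy $F(P)=\sigma(P)$ for all $P\in\mathcal P$. Then for every non-empty open $V\subset Y$ and every $n\ge0$ there is $P\in\mathcal P$ such that every $R\in Y$ with $F^n(R)=P$ has $O_F(R)\subset V$.
\end{proposition}

\begin{proof}
Choose a nonzero regular function on $Y$ that vanishes on $Y\setminus V$, and let $G$ be the product of its Galois conjugates. It is nonzero because $Y$ is irreducible, and it has rational coefficients. So $D=\{G=0\}$ is a proper closed Galois-stable subset of $Y$ containing $Y\setminus V$. Put $D_n=\bigcup_{j=0}^nF^j(D)$. Since $F$ is finite, each $F^j(D)$ is closed of dimension less than $\dim Y$; since $F$ is defined over $\mathbb Q$, it is Galois-stable. So $D_n$ is a proper closed Galois-stable subset, and by density there is $P\in\mathcal P\setminus D_n$.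

Because $F(\mathcal P)\subset\mathcal P$, induction gives $F^j(P)=\sigma^j(P)$ for all $j\ge0$. The complement of $D_n$ is Galois-stable, so $O_F(P)\cap D_n=\emptyset$, and in particular $O_F(P)\cap D=\emptyset$. Let $F^n(R)=P$. For $j\ge n$ the point $F^j(R)$ lies in $O_F(P)$, hence not in $D$. For $0\le j<n$, if $F^j(R)$ were in $D$, then $P$ would lie in $F^{n-j}(D)\subset D_n$. So $O_F(R)\subset Y\setminus D\subset V$.
\end{proof}

\section{Tails of large height}\label{sec:tails}

Let $P\in\operatorname{Per}\setminus\{0\}$ have sequence $(a_k)_{k\in\mathbb Z}$. A backward orbit of $P$ is a solution $(c_k)_{k\in\mathbb Z}$ of \eqref{eq:rec} with $c_k=a_k$ for $k\ge0$; the term $c_{-k}$ is one of the two roots of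
\begin{equation}\label{eq:back}
3c_{-k}^2=c_{M-k}-c_{M-k-1}^3 .
\end{equation}
For $1\le k\le M-1$ the right side involves only nonnegative indices and equals $3a_{-k}^2$, so $c_{-k}=\pm a_{-k}$: the first $M-1$ steps offer only a choice of sign. The right side of \eqref{eq:back} compares two \emph{consecutive} terms. If they are $\epsilon a_{-l}$ and $\epsilon a_{-l-1}$ with the same sign $\epsilon$, it equals $3\epsilon a_{-l-M}^2$ and the new term is again a unit. To break the cancellation for every consecutive pair, we let the signs alternate. So put
\[
c_k=a_k\quad(k\ge0),\qquad c_{-k}=(-1)^ka_{-k}\quad(1\le k\le M-1),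
\]
and for $k\ge M$ let $c_{-k}\in\overline{\mathbb Q}$ be any root of \eqref{eq:back}, recursively. Then \eqref{eq:back} holds for all $k\ge1$. The points
\[
R_k=(c_{-k},c_{-k+1},\dots,c_{-k+M-1})\qquad(k\ge0)
\]
satisfy $R_0=P$ and $f(R_k)=R_{k-1}$ for $k\ge1$, so $f^k(R_k)=P$.

\begin{proposition}\label{prop:tail}
For $k\ge1$ let $s_k=(3/2)^{\lfloor(k-1)/(M-1)\rfloor}-1$. Then $|c_{-k}|=3^{s_k}$ for every absolute value on $\overline{\mathbb Q}$ with $|3|=1/3$, and $h(R_k)\ge s_k\log3$.
\end{proposition}

\begin{proof}
Such an absolute value comes from an embedding $\overline{\mathbb Q}\subset\overline{\mathbb Q}_3$, and Proposition~\ref{prop:frob}(i) holds for every embedding. As $P\ne0$, all $|a_k|$ equal $1$. The sequence $s_k$ is nondecreasing, constant on blocks of $M-1$ consecutive indices, and satisfies $s_k+1=\frac32(s_{k-M+1}+1)$ for $k\ge M$. We use induction on $k$.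

\emph{First block, $1\le k\le M-1$.} Here $|c_{-k}|=|a_{-k}|=1$ and $s_k=0$.

\emph{Second block, $M\le k\le2M-2$.} Put $l=k-M$, so $0\le l\le M-2$. Then $c_{-l}=(-1)^la_{-l}$ and $c_{-l-1}=(-1)^{l+1}a_{-l-1}$. Using $a_{-l}=a_{-l-1}^3+3a_{-l-M}^2$ we get
\[
c_{-l}-c_{-l-1}^3=(-1)^l\big(a_{-l}+a_{-l-1}^3\big)=(-1)^l\big(2a_{-l-1}^3+3a_{-l-M}^2\big),
\]
which has absolute value $1$. By \eqref{eq:back}, $|c_{-k}|=3^{1/2}$, and $s_k=\frac12$.

\emph{Later blocks, $k\ge2M-1$.} Put $l=k-M\ge M-1\ge1$. The induction hypothesis applies to $l$ and $l+1$, both less than $k$. Since $l+1\ge M$, we have $s_{l+1}\ge\frac12$, so $3s_{l+1}>s_{l+1}\ge s_l$ and $|c_{-l}-c_{-l-1}^3|=3^{3s_{l+1}}$. By \eqref{eq:back}, $|c_{-k}|=3^t$ with $t=(3s_{l+1}+1)/2$. Then $t+1=\frac32(s_{l+1}+1)=s_k+1$, because $l+1=k-M+1$.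

For the height, let $K$ be a number field containing the coordinates of $R_k$. In \eqref{eq:height} discard the places not above $3$ and bound the maximum below by $|c_{-k}|_v=3^{s_k}$ at each $v\mid3$. The weights of these places add up to $1$.
\end{proof}

\section{Dynamical degrees}\label{sec:degrees}

For $M=2$ only $d_1$ needs an argument, since $d_2=2$ by \eqref{eq:extreme} and Lemma~\ref{lem:basic}(i). For larger $M$ we must show $d_r<3$ for $2\le r\le M$. We convert the intersection numbers into counts of solutions of the recurrence with linear boundary conditions. The classical B\'ezout bound for these counts gives only $d_r\le3$, so we use a version with weights.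

\emph{The Kleiman--Bertini theorem}, in the form needed here. Let $\Gamma\subset\mathbb P^M\times\mathbb P^M$ be a closed subvariety of dimension $M$ over $\overline{\mathbb Q}$, let $\Gamma^\circ\subset\Gamma$ be a smooth dense open subset, and let $H$ be the hyperplane class. For general linear subspaces $\Lambda$ of dimension $r$ and $L$ of codimension $r$, the subvariety $\Lambda\times L$, of codimension $M$, misses $\Gamma\setminus\Gamma^\circ$, which has dimension less than $M$, and meets $\Gamma^\circ$ transversally in finitely many points. This is the general-translate theorem for the transitive action of $\mathrm{PGL}_{M+1}\times\mathrm{PGL}_{M+1}$ in characteristic $0$. Since $\Lambda\times L$ is cut out by $M-r$ divisors of class $\pi_1^*H$ and $r$ of class $\pi_2^*H$, the number of points is $\pi_2^*H^r\cdot\pi_1^*H^{M-r}$.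

Apply this to $\Gamma_n$, with $\Gamma^\circ\cong\mathbb A^M$ the graph of $f^n$ over $\mathbb A^M$. For general $\Lambda$ and $L$,
\begin{equation}\label{eq:count}
(f^n)^*H^r\cdot H^{M-r}=\#\{x\in\mathbb A^M:\ x\in\Lambda,\ f^n(x)\in L\}.
\end{equation}

\emph{B\'ezout's inequality.} If $m$ nonconstant polynomials in $m$ variables over an algebraically closed field have finitely many common zeros in $\mathbb A^m$, the number of these zeros is at most the product of the degrees, whatever happens at infinity \cite[Ch.~8 and 12]{Fulton}.

For weights $w=(w_1,\dots,w_m)$ with real $w_j>0$, let $\deg_wG$ be the maximum of $\sum_jw_je_j$ over the monomials $\prod_jz_j^{e_j}$ that occur in $G$.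

\begin{lemma}\label{lem:bezout}
Let $G_1,\dots,G_m\in\overline{\mathbb Q}[z_1,\dots,z_m]$ be nonconstant with a finite set $S$ of common zeros. Then $\#S\le B(w):=\prod_{i}\deg_wG_i\big/\prod_jw_j$ for all weights $w$.
\end{lemma}

\begin{proof}
Let the $w_j$ first be positive integers. Choose $\gamma_j\in\overline{\mathbb Q}$ different from the $j$-th coordinate of every point of $S$, and substitute $z_j=y_j^{w_j}+\gamma_j$. A monomial $\prod_j z_j^{e_j}$ becomes a polynomial in $y$ of degree $\sum_jw_je_j$, so $G_i$ becomes a nonconstant polynomial of degree at most $\deg_wG_i$. For $z\in S$ the equation $y_j^{w_j}=z_j-\gamma_j\ne0$ has $w_j$ roots, so the new system has exactly $\#S\cdot\prod_jw_j$ zeros. B\'ezout's inequality gives the claim. Since there are as many equations as unknowns, $B(\lambda w)=B(w)$ for $\lambda>0$, which gives the claim for rational weights. Each $\deg_wG_i$ is a maximum of finitely many linear functions of $w$, so $B$ is continuous, and the claim follows for real weights.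
\end{proof}

\begin{proposition}\label{prop:degrees}
We have $d_0(f)=1$, $d_1(f)=3$, and $d_r(f)\le2\,(3/2)^{(M-r)/(M-1)}<3$ for $2\le r\le M$. So $f$ is $1$-cohomologically hyperbolic.
\end{proposition}

\begin{proof}
The value of $d_0$ is \eqref{eq:extreme}. For $r=1$, parametrize the affine part of the line $\Lambda$ as $p+tv$. The condition $f^n(p+tv)\in L$ says that a general affine combination of $\xi_n,\dots,\xi_{n+M-1}$ vanishes at $p+tv$. By Lemma~\ref{lem:basic}(ii) this is an equation in $t$ of degree $3^n$, with leading coefficient a nonzero multiple of $v_{M-1}^{3^n}$, and its roots are simple by transversality. So \eqref{eq:count} equals $3^n$ and $d_1=3$.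

Let $1\le r\le M$. Instead of expanding $f^n$, we keep the intermediate terms of the recurrence as unknowns. The map $x\mapsto(\xi_0(x),\dots,\xi_{n+M-1}(x))$ is a bijection from the finite set in \eqref{eq:count} onto the solutions of the following $n+M$ equations in $z_0,\dots,z_{n+M-1}$:
\begin{itemize}
\item $z_{k+M}-z_{k+M-1}^3-3z_k^2=0$ for $0\le k\le n-1$;
\item $r$ nonconstant equations of degree $1$ in $z_n,\dots,z_{n+M-1}$, defining $L\cap\mathbb A^M$;
\item $M-r$ nonconstant equations of degree $1$ in $z_0,\dots,z_{M-1}$, defining $\Lambda\cap\mathbb A^M$.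
\end{itemize}
Take $w_j=\rho^{-j}$ with $\rho\ge1$. The $k$-th recurrence equation has weighted degree $\rho^{-k}\beta$ with
\[
\beta=\max\big(\rho^{-M},\,3\rho^{-(M-1)},\,2\big)=\max\big(3\rho^{-(M-1)},\,2\big),
\]
and the equations of the second and third kind have weighted degree at most $\rho^{-n}$ and $1$. Lemma~\ref{lem:bezout} gives
\[
(f^n)^*H^r\cdot H^{M-r}\le\frac{\prod_{k=0}^{n-1}\beta\rho^{-k}\cdot\rho^{-nr}}{\prod_{j=0}^{n+M-1}\rho^{-j}}=\beta^n\rho^{\,n(M-r)+M(M-1)/2},
\]
because $\sum_{j=n}^{n+M-1}j=nM+M(M-1)/2$. Hence $d_r\le\beta\rho^{M-r}$. For $\rho=1$ this is the classical bound $3$. We choose $\rho=(3/2)^{1/(M-1)}$, which balances the cubic and the quadratic term, so that $\beta=2$ and $d_r\le2\rho^{M-r}$. For $r\ge2$ we have $\rho^{M-r}<\rho^{M-1}=3/2$.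
\end{proof}

\begin{remark}
The bound $2\rho^{M-r}$ is attained at both ends: it equals $3=d_1$ for $r=1$ and $2=d_M$ for $r=M$. The number $\rho$ is also the growth rate of $s_k+1$ in Proposition~\ref{prop:tail}. The reason is the same: along an escaping tail the terms $c_{k+M-1}^3$ and $3c_k^2$ have equal size. For $M=2$ the rate is $\rho=d_1/d_2=3/2$. For $M=1$ the recurrence would define the morphism $x\mapsto x^3+3x^2$ of $\mathbb P^1$, whose preperiodic points are height bounded by Section~\ref{ss:question}; there the two terms involve the same variable, and a backward step extracts a cube root.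
\end{remark}

\section{Proofs of the theorems}\label{sec:proofs}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Hyperbolicity is Proposition~\ref{prop:degrees}. Let $\mathcal P=\operatorname{Per}\setminus\{0\}$. It is dense in $\mathbb A^M$ by Proposition~\ref{prop:dense}, and $f(\mathcal P)\subset\mathcal P$ because a cycle through the fixed point $0$ is $\{0\}$. By Proposition~\ref{prop:frob}(ii), $f=\sigma$ on $\mathcal P$, and $f$ is finite by Lemma~\ref{lem:basic}(i). Given $U$ and $n$, apply Proposition~\ref{prop:avoid} with $s=0$, $F=f$ and the non-empty open set $V=U\cap\mathbb A^M$. Let $P\in\mathcal P$ be the resulting point, and let $R=R_n$ be constructed from $P$ as in Section~\ref{sec:tails}. Since $f^n(R)=P$, the point $R$ is preperiodic and $O_f(R)\subset U$. Proposition~\ref{prop:tail} gives $h(R)\ge s_n\log3$, and $s_n\to\infty$ as $n\to\infty$.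
\end{proof}

\begin{remark}
For every non-empty open $U$ and every real $B$, the points of $\operatorname{Pre}(f,U)$ of height greater than $B$ are Zariski dense in $\mathbb P^M$. Indeed, if they were contained in a proper closed set $D'$, Theorem~\ref{thm:A} applied to $U\setminus D'$ would give such a point outside $D'$.
\end{remark}

To move the dominant degree from index $1$ to index $i$, we multiply $f_M$ by $i-1$ copies of a power map on $\mathbb P^1$. For the degrees any exponent $\ge2$ would serve. The exponent $3$ is needed so that the same element $\sigma$ acts as the map on periodic points of all factors.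

\begin{proof}[Proof of Theorem~\ref{thm:B}]
\emph{Only if.} For $i=N$, result (b) excludes property $(\ast)$. For $i=0$, \eqref{eq:extreme} gives $d_N\ge1=d_0$ with $N\ne0$, so no map is $0$-cohomologically hyperbolic.

\emph{If.} Let $1\le i\le N-1$, and put $s=i-1\ge0$ and $M=N-s\ge2$. On $X=\mathbb P^M\times(\mathbb P^1)^s$ let
\[
F=f_M\times g,\qquad g(z_1,\dots,z_s)=(z_1^3,\dots,z_s^3).
\]

\emph{Dynamical degrees.} Take $H=H_1+H_2$, where $H_1$ is the hyperplane class of $\mathbb P^M$ and $H_2$ is the class of $\mathcal O(1,\dots,1)$ on $(\mathbb P^1)^s$. The closure of the graph of $F^n$ is the product of the closures of the graphs of $f_M^n$ and $g^n$, of dimensions $M$ and $s$. Expand $\pi_2^*(H_1+H_2)^k\cdot\pi_1^*(H_1+H_2)^{N-k}$. A term vanishes unless it contains exactly $M$ divisors from the first graph and $s$ from the second, and then it is the product of the two intersection numbers. So $(F^n)^*H^k\cdot H^{N-k}$ equals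
\[
\sum_{\substack{a+b=k\\ 0\le a\le M,\ 0\le b\le s}}\binom ka\binom{N-k}{M-a}\big((f_M^n)^*H_1^a\cdot H_1^{M-a}\big)\big((g^n)^*H_2^b\cdot H_2^{s-b}\big).
\]
The binomial coefficients are positive, since $k=a+b$ and $N-k=(M-a)+(s-b)$. As $g$ is a morphism with $g^*H_2\sim3H_2$, the last factor is $3^{nb}H_2^s$ with $H_2^s>0$. The number of terms does not depend on $n$ and all terms are nonnegative, so taking $n$-th roots gives $d_k(F)=\max_{a+b=k}d_a(f_M)\,3^b$. By Proposition~\ref{prop:degrees}, $d_a(f_M)\le3$ with equality only for $a=1$, and $3^b\le3^s$ with equality only for $b=s$. So $d_k(F)\le3^{s+1}$ with equality only for $k=s+1=i$, and $F$ is $i$-cohomologically hyperbolic.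

\emph{Property $(\ast)$.} Let $Y=\mathbb A^M\times\mathbb G_m^s\subset X$. The map $F$ is defined on $Y$ and restricts to a finite morphism $Y\to Y$ defined over $\mathbb Q$, so $Y(\overline{\mathbb Q})\subset X_F(\overline{\mathbb Q})$. Let $\mu$ be the group of roots of unity of order prime to $3$, and put $\mathcal P=(\operatorname{Per}\setminus\{0\})\times\mu^s$, where $\operatorname{Per}$ refers to $f_M$. Cubing permutes the $m$-th roots of unity when $3\nmid m$, so $F(\mathcal P)\subset\mathcal P$ and the points of $\mathcal P$ are $F$-periodic. The infinite set $\mu$ is dense in $\mathbb G_m$, and a product of dense sets is dense, so $\mathcal P$ is dense in $Y$ by Proposition~\ref{prop:dense}.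

Let $3\nmid m$. The polynomial $T^m-1$ has $m$ simple roots in $\overline{\mathbb F}_3$. By Hensel's lemma its roots in $\overline{\mathbb Q}_3$ lie in $\mathbb Q_3^{\mathrm{ur}}$ and have distinct residues. For such a root $\zeta$, the roots $\varphi(\zeta)$ and $\zeta^3$ have the same residue, so $\sigma(\zeta)=\zeta^3$. Together with Proposition~\ref{prop:frob}(ii) this gives $F=\sigma$ on $\mathcal P$.

Let $U\subset X$ be non-empty open and $n\ge1$. Proposition~\ref{prop:avoid} with $V=U\cap Y$ gives a point $(P,\zeta)\in\mathcal P$. Construct $R_n$ from $P$ as in Section~\ref{sec:tails}, and choose $z=(z_1,\dots,z_s)\in\mathbb G_m^s$ with $g^n(z)=\zeta$. Then $F^n(R_n,z)=(P,\zeta)$, so $(R_n,z)\in\operatorname{Pre}(F,U)$. Its height with respect to $H$ is $h(R_n)+\sum_jh(z_j)\ge s_n\log3$ by Proposition~\ref{prop:tail}, and this tends to infinity with $n$.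
\end{proof}

\begin{thebibliography}{9}

\bibitem{Fulton}
Fulton, \emph{Intersection Theory}.

\bibitem{MS}
Yohsuke Matsuzawa, Kaoru Sano, \emph{On the height boundedness of periodic and preperiodic points of dominant rational self-maps on projective varieties}, arXiv:2603.09010 (2026).

\end{thebibliography}
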